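\title{Minimal tame systems of every countable $\beta$-rank}

\begin{abstract}
The $\beta$-rank of a tame metric dynamical system is an ordinal that measures how discontinuous the elements of its Ellis semigroup are. We show that every tame metric system $(X,\Gamma)$ with at least two points is, for a uniformly dense subgroup $H$ of $\Gamma$, an $H$-equivariant retract of a tame, metric, minimal system $(M,G)$ with $G$ countable and discrete and $\beta(M,G)=\max\{2,\beta(X,\Gamma)\}$. The space $M$ is a compactified tree of copies of $X$; it has the covering dimension of $X$ and is connected if and only if $X$ is. Combined with the known existence of connected tame metric systems of each rank, this gives, for every ordinal $1\le\alpha<\omega_1$, a tame, metric, minimal system of rank $\alpha$ on a connected space.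
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{dynamical system} $(X,G)$ is a continuous action of a topological group $G$ on a nonempty compact space $X$. It is \emph{metric} if $X$ is metrizable, and \emph{minimal} if every $G$-orbit is dense in $X$. All actions are assumed faithful, so that $G$ is identified with a subset of $X^X$ via $g\mapsto(x\mapsto gx)$. The \emph{Ellis semigroup} $E(X,G)$ is the closure of $G$ in $X^X$ for the topology of pointwise convergence. Its elements record all the ways in which a net of group elements can converge pointwise, and they need not be continuous.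

A map between metrizable compacta is \emph{Baire class~1} if preimages of open sets are $F_\sigma$. A \emph{Rosenthal compactum} is a compact space homeomorphic to a set of real-valued Baire class~1 functions on a Polish space with the topology of pointwise convergence. A metric system $(X,G)$ is \emph{tame} if $E(X,G)$ is a Rosenthal compactum; equivalently, if every $f\in E(X,G)$ is a Baire class~1 map $X\to X$. We recall the reason for the equivalence in Section~\ref{sec:prelim} and work with the second description.

Tameness says that the elements of $E(X,G)$ are not too discontinuous; the $\beta$-rank says how discontinuous they are. Fix a compatible metric $d$ on $X$, a Baire class~1 map $f\colon X\to X$ and $\varepsilon>0$. For a closed set $F\subseteq X$ let $F^1_{\varepsilon,f}$ be the set of $x\in F$ such that every neighborhood $U$ of $x$ contains points $x_1,x_2\in U\cap F$ with $d(f(x_1),f(x_2))\ge\varepsilon$. These are the points at which $f|_F$ oscillates by at least $\varepsilon$, and they form a closed subset of $F$. Iterate: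
\[
X^0_{\varepsilon,f}=X,\qquad X^{\xi+1}_{\varepsilon,f}=(X^\xi_{\varepsilon,f})^1_{\varepsilon,f},\qquad X^\gamma_{\varepsilon,f}=\bigcap_{\xi<\gamma}X^\xi_{\varepsilon,f}\quad(\gamma\text{ limit}).
\]
The restriction of a Baire class~1 map to a nonempty closed set has a point of continuity, so these \emph{derived sets} decrease strictly until they are empty; as $X$ is second countable, this happens at a countable stage. Let $\beta(f,\varepsilon)$ be the least $\xi$ with $X^\xi_{\varepsilon,f}=\varnothing$, let $\beta(f)=\sup_{\varepsilon>0}\beta(f,\varepsilon)$, and for a tame metric system let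
\[
\beta(X,G)=\sup\{\beta(f): f\in E(X,G)\}.
\]
Since $X\ne\varnothing$, always $\beta(X,G)\ge1$. The rank does not depend on $d$, and $\beta(f)=1$ exactly when $f$ is continuous (Lemma~\ref{lem:rank}).

\begin{example}\label{ex:rotation}
Let $\mathbb Z$ act on the circle $\mathbb R/\mathbb Z$ by the powers of an irrational rotation. The action is faithful and minimal, and the circle is connected. The set of all rotations is the image of $\mathbb R/\mathbb Z$ under a continuous map into $(\mathbb R/\mathbb Z)^{\mathbb R/\mathbb Z}$, so it is compact and contains the Ellis semigroup. Every element of the Ellis semigroup is therefore continuous: the system is tame, of rank $1$.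
\end{example}

\begin{example}\label{ex:interval}
Let $\mathbb Z$ act on $[0,1]$ by the powers of $h(x)=x^2$. As $k\to+\infty$, the maps $h^k$ converge pointwise to $q_+$, which is $0$ on $[0,1)$ and $1$ at $1$; as $k\to-\infty$ they converge to $q_-$, which is $1$ on $(0,1]$ and $0$ at $0$. Hence the Ellis semigroup is $\{h^k:k\in\mathbb Z\}\cup\{q_+,q_-\}$. For $\varepsilon\le1$ the derived sets of $q_+$ are $[0,1]$, $\{1\}$, $\varnothing$, and those of $q_-$ are $[0,1]$, $\{0\}$, $\varnothing$. The system is tame, of rank $2$, and it is not minimal.
\end{example}

Without the requirement of minimality all countable ranks occur. We use the following known result as a black box.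

\begin{theorem}[known]\label{thm:known}
For every ordinal $1\le\alpha<\omega_1$ there is a tame metric system of $\beta$-rank $\alpha$. There is also such a system $(Z_\alpha,\Gamma_\alpha)$ with $Z_\alpha$ connected.
\end{theorem}

These examples are not claimed to be minimal, and the following is asked in \cite{Cod}.

\begin{quote}
\textbf{Question.} Is there, for every $1\le\alpha<\omega_1$, a tame, metric, minimal system of $\beta$-rank $\alpha$? Is there such a system on a connected space?
\end{quote}

In Example~\ref{ex:interval} the derived set $\{1\}$ is a closed invariant set, and one might suspect that a high rank is fed by a long chain of closed invariant sets, which minimality forbids. But the derived sets belong to a single map $f$, not to the system. For $g\in G$ we have $X^\xi_{\varepsilon,fg}=g^{-1}X^\xi_{\varepsilon,f}$, by induction on $\xi$, because $g$ is a homeomorphism; the group may move the derived sets around, and nothing forces them to be invariant. This suggests keeping a given system intact inside a larger space, as a set invariant under a subgroup only, and letting further group elements move it. The space does have to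 change: $[0,1]$ carries no minimal action, since $\{0,1\}$ is invariant under every homeomorphism. The difficulty is that a larger group has a larger Ellis semigroup, and the new elements must neither destroy tameness nor raise the rank. Our main construction achieves this.

\begin{theorem}\label{thm:A}
Let $(X,\Gamma)$ be a tame metric system with $|X|\ge2$. There are a countable discrete group $G$ and a tame, metric, minimal (faithful) system $(M,G)$ such that:
\begin{enumerate}
\item[(1)] $\beta(M,G)=\max\{2,\beta(X,\Gamma)\}$.
\item[(2)] $M$ is connected if and only if $X$ is connected, and $\dim M=\dim X$ (covering dimension). If $\dim X=0$, then $M$ is a Cantor set.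
\item[(3)] There is a subgroup $H\le G$, identified with a uniformly dense subgroup of $\Gamma$, for which $X$ is an $H$-equivariant retract of $M$.
\end{enumerate}
\end{theorem}

Here ``uniformly dense'' refers to the metric $\sup_{x\in X}d(\gamma x,\gamma'x)$ on $\Gamma$. The answer to both parts of the Question is yes:

\begin{theorem}\label{thm:B}
For every $1\le\alpha<\omega_1$ there is a tame, metric, minimal system $(M_\alpha,G_\alpha)$ with $M_\alpha$ connected, $G_\alpha$ a countable discrete group, and $\beta(M_\alpha,G_\alpha)=\alpha$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorems~\ref{thm:known} and~\ref{thm:A}]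
For $\alpha=1$ take Example~\ref{ex:rotation}. For $2\le\alpha<\omega_1$ take the connected system $(Z_\alpha,\Gamma_\alpha)$ of Theorem~\ref{thm:known}. Since its rank is at least $2$, some element of its Ellis semigroup is discontinuous, so $|Z_\alpha|\ge2$. Theorem~\ref{thm:A} yields a tame, metric, minimal system $(M_\alpha,G_\alpha)$ with $G_\alpha$ countable and discrete, $M_\alpha$ connected, and $\beta(M_\alpha,G_\alpha)=\max\{2,\alpha\}=\alpha$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:A}. The group $G$ is the free product of $H$ with countably many groups of order two. It acts on a tree $T$ with vertex stabilizers conjugate to $H$, and $M$ is obtained by placing a copy of $X$ at each vertex, gluing neighboring copies at a point, and compactifying. A universal net in $G$ either eventually sends some vertex to a fixed vertex, and then its limit is a group element or comes from $E(X,H)$ through the retraction, or it pushes every vertex to infinity, and then its limit is constant off one point. Section~\ref{sec:models} shows both mechanisms in examples that can be computed by hand.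

\section{Baire class 1 maps, the rank, and universal nets}\label{sec:prelim}

\subsection*{The two descriptions of tameness}
For real-valued functions on a metrizable space, having $F_\sigma$ preimages of open sets is equivalent to being a pointwise limit of a sequence of continuous functions. Let $(X,G)$ be a metric system. Suppose every $f\in E(X,G)$ is Baire class~1, and fix an embedding $e\colon X\to[0,1]^{\mathbb N}$. Sending $f$ to the function $(x,n)\mapsto e(f(x))_n$ embeds $E(X,G)$ into the Baire class~1 functions on the Polish space $X\times\mathbb N$, so $E(X,G)$ is a Rosenthal compactum. Conversely, in a Rosenthal compactum every point in the closure of a set is the limit of a sequence from that set. So if $E(X,G)$ is a Rosenthal compactum, each $f\in E(X,G)$ is the limit of a sequence $(g_k)$ in $G$; writing an open set $U$ as a union of closed sets $C_j$ whose interiors cover $U$, we get $f^{-1}(U)=\bigcup_{j,n}\bigcap_{k\ge n}g_k^{-1}(C_j)$, an $F_\sigma$ set.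

\subsection*{Properties of the rank}

\begin{lemma}\label{lem:rank}
Let $X$ be a nonempty metrizable compactum.
\begin{enumerate}
\item[(a)] For Baire class~1 maps $f\colon X\to X$, the ordinal $\beta(f)$ does not depend on the compatible metric.
\item[(b)] $\beta(f)=1$ if and only if $f$ is continuous.
\item[(c)] If $f\colon X\to X$ is constant on the complement of at most one point, then $f$ is Baire class~1 and $\beta(f)\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d,d'$ be compatible metrics and $\varepsilon>0$. The continuous function $d'$ is positive on the compact set $\{(x,y):d(x,y)\ge\varepsilon\}$, so there is $\varepsilon'>0$ such that $d(x,y)\ge\varepsilon$ implies $d'(x,y)\ge\varepsilon'$. If $F\subseteq F'$ are closed, a pair of points of $F$ that witnesses $\varepsilon$-oscillation for $d$ is a pair of points of $F'$ that witnesses $\varepsilon'$-oscillation for $d'$. By induction, the $\xi$-th derived set for $(d,\varepsilon)$ is contained in the $\xi$-th derived set for $(d',\varepsilon')$. Hence the rank computed with $d$ is at most the rank computed with $d'$, and the roles can be exchanged.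

(b) We have $\beta(f)=1$ if and only if $X^1_{\varepsilon,f}=\varnothing$ for all $\varepsilon$, that is, if and only if for every $x$ and $\varepsilon$ there is a neighborhood of $x$ on which any two values of $f$ are at distance less than $\varepsilon$. This is continuity.

(c) Let $f$ be constant on $X\setminus\{x_0\}$. Preimages of open sets are among $\varnothing$, $X$, $\{x_0\}$, $X\setminus\{x_0\}$, which are closed or open, hence $F_\sigma$. Every $x\ne x_0$ has a neighborhood on which $f$ is constant, so $X^1_{\varepsilon,f}\subseteq\{x_0\}$, and then $X^2_{\varepsilon,f}=\varnothing$.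
\end{proof}

The next lemma transports the rank from $X$ to a space that retracts onto $X$. Precomposing with a continuous map cannot create oscillation; the section $j$ guarantees that none is lost.

\begin{lemma}\label{lem:retract}
Let $X,M$ be nonempty metrizable compacta, let $\rho\colon M\to X$ and $j\colon X\to M$ be continuous with $\rho j=\mathrm{id}_X$, and let $e\colon X\to M$ be a topological embedding. If $q\colon X\to X$ is Baire class~1, then $f=eq\rho\colon M\to M$ is Baire class~1 and $\beta(f)=\beta(q)$.
\end{lemma}

\begin{proof}
For $U\subseteq M$ open, $q^{-1}(e^{-1}U)$ is $F_\sigma$, and so is its preimage under the continuous map $\rho$. Thus $f$ is Baire class~1.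

Let $d$ be a compatible metric on $M$. Then $d_X(x,y)=d(ex,ey)$ is a compatible metric on $X$, and $d(f(a),f(b))=d_X(q\rho a,q\rho b)$ for $a,b\in M$. Fix $\varepsilon>0$ and write $M^\xi$ and $X^\xi$ for the derived sets of $f$ for $d$ and of $q$ for $d_X$. We show by induction that
\[
j(X^\xi)\subseteq M^\xi\subseteq\rho^{-1}(X^\xi)\qquad\text{for all }\xi .
\]
This holds for $\xi=0$ and passes to intersections at limit stages. Assume it for $\xi$.

Let $a\in M^{\xi+1}$ and let $U$ be a neighborhood of $\rho(a)$. There are $a_1,a_2\in\rho^{-1}(U)\cap M^\xi$ with $d(f(a_1),f(a_2))\ge\varepsilon$. Then $\rho(a_1),\rho(a_2)\in U\cap X^\xi$ and $d_X(q\rho a_1,q\rho a_2)\ge\varepsilon$. Since also $\rho(a)\in X^\xi$, we get $\rho(a)\in X^{\xi+1}$.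

Let $y\in X^{\xi+1}$ and let $W$ be a neighborhood of $j(y)$. There are $y_1,y_2\in j^{-1}(W)\cap X^\xi$ with $d_X(qy_1,qy_2)\ge\varepsilon$. Then $j(y_1),j(y_2)\in W\cap M^\xi$, and $d(fj(y_1),fj(y_2))=d_X(qy_1,qy_2)\ge\varepsilon$ because $\rho j=\mathrm{id}_X$. Since also $j(y)\in M^\xi$, we get $j(y)\in M^{\xi+1}$.

So $M^\xi=\varnothing$ if and only if $X^\xi=\varnothing$, and $\beta(f,\varepsilon)=\beta(q,\varepsilon)$ for these metrics. Take the supremum over $\varepsilon$ and use Lemma~\ref{lem:rank}(a).
\end{proof}

\subsection*{Universal nets}
Elements of an Ellis semigroup are limits of nets, and until tameness is proved sequences are not available. A net in a set $S$ is \emph{universal} if for each $A\subseteq S$ it is eventually in $A$ or eventually in $S\setminus A$. Every net has a universal subnet, the image of a universal net under any map is universal, and a universal net in a compact space converges. So every $f\in E(X,G)$ is the limit of a universal net $(g_n)$ in $G$, and for such a net each statement about $g_n$ is eventually true or eventually false.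

\section{Two small models}\label{sec:models}

\subsection*{A comb: branches do not change the old limits}
Take $X=[0,1]$ and $h(x)=x^2$ as in Example~\ref{ex:interval}, and attach a tooth at each point $y_n=h^n(1/2)=2^{-2^n}$, $n\in\mathbb Z$, of one orbit:
\[
S=\bigl([0,1]\times\{0\}\bigr)\cup\bigcup_{n\in\mathbb Z}\bigl(\{y_n\}\times[0,2^{-|n|}]\bigr)\subseteq\mathbb R^2 .
\]
The $y_n$ accumulate only at $0$ and $1$, where the teeth shrink, so $S$ is compact. Extend $h$ to $S$ by mapping the $n$-th tooth linearly onto the $(n+1)$-st; heights are multiplied by $2$ or $1/2$, so the extension is a homeomorphism. Let $r\colon S\to X$ be the first coordinate and $\iota(x)=(x,0)$. A point $m$ of the $n$-th tooth has $h^km\in\{y_{n+k}\}\times[0,2^{-|n+k|}]$, which tends to $(0,0)=\iota q_+r(m)$ as $k\to+\infty$ and to $(1,0)=\iota q_-r(m)$ as $k\to-\infty$. On the base the same formula holds. So $E(S,\mathbb Z)=\{h^k\}\cup\{\iota q_+r,\iota q_-r\}$, and by Lemma~\ref{lem:retract} the two limits have the rank of $q_\pm$. Two features made this work: all but finitely many teeth are small, and the group permutes the teeth freely, so that a given tooth is sent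 to a given tooth by at most one group element.

\subsection*{A line: escaping nets collapse the space}
Take $X=[0,1]$ with the trivial group, and let $G$ be generated by the reflections $\tau_1(t)=-t$ and $\tau_2(t)=2-t$ of $\mathbb R$ in the two endpoints of $X$. Then $G$ consists of the maps $t\mapsto t+2k$ and $t\mapsto 2k-t$, $k\in\mathbb Z$, and it permutes the copies $X_n=[n,n+1]$ of $X$ simply transitively. Neighboring copies are glued at a point. Let $G$ act on $L=[-\infty,+\infty]$. A universal net in $G$ that is not eventually constant consists eventually of maps of one of the two kinds, with $k\to+\infty$ or $k\to-\infty$. For $k\to+\infty$, the maps $t+2k$ send every point except $-\infty$ to $+\infty$ in the limit and fix $-\infty$; the maps $2k-t$ send every point except $+\infty$ to $+\infty$ in the limit and send $+\infty$ to $-\infty$. The case $k\to-\infty$ is the mirror image. The four new elements of $E(L,G)$ are constant off one point and discontinuous there, so they have rank $2$. This is the source of the $2$ in Theorem~\ref{thm:A}(1).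

The space $L$ has a description that will generalize. For $t\in L$ let $m_n=\max\{n,\min\{t,n+1\}\}$ be the point of $X_n$ nearest to $t$. The sequences $(m_n)\in\prod_nX_n$ that arise are exactly those with
\[
m_n=n+1\quad\text{or}\quad m_{n'}=n'\qquad\text{whenever }n<n' .
\]
Indeed, if $m_n<n+1$ then $t<n+1\le n'$ and $m_{n'}=n'$. Conversely, let $(m_n)$ satisfy the condition. If $m_n=n+1$ for all $n$, or $m_n=n$ for all $n$, take $t=+\infty$ or $t=-\infty$. Otherwise some $m_{n'}$ exceeds $n'$, so every $n$ with $m_n<n+1$ satisfies $n\ge n'$; such $n$ exist, and for the least one, $n_0$, we may take $t=m_{n_0}$. Note that $n+1$ is the point of $X_n$ that faces $X_{n'}$, and $n'$ is the point of $X_{n'}$ that faces $X_n$.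

The system $(L,G)$ is not minimal: $\{\pm\infty\}$ is invariant. With only two reflections there is no way to fold $L$ into a small neighborhood of an interior point of $X$. The general construction uses an involution for each term of a dense sequence in $X$, attaches branches freely along the $H$-orbits of these points as in the comb, and repeats this at every copy of $X$. The topology of the product $\prod_vX_v$ then makes the branches small automatically.

\section{The tree of copies of $X$}\label{sec:construction}

From now on $(X,\Gamma)$ is a tame metric system with $|X|\ge2$, and $\mathbb N=\{1,2,\dots\}$.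

\subsection*{A countable acting group}
The copies of $X$ attached to the first one will be indexed by group elements, and $M$ will be metrizable only if there are countably many. So we first shrink $\Gamma$. The space $C(X,X)$ of continuous self-maps with the uniform metric is separable and metrizable, hence so is its subspace $\Gamma$. Let $H\le\Gamma$ be the subgroup generated by a countable uniformly dense subset of $\Gamma$. Uniform limits are pointwise limits, so $\Gamma\subseteq E(X,H)$ and $E(X,H)=E(X,\Gamma)$. Thus $H$ is countable, $(X,H)$ is tame, and $\beta(X,H)=\beta(X,\Gamma)$.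

\subsection*{The group and the tree}
Let
\[
G=H*\langle\tau_1\rangle*\langle\tau_2\rangle*\cdots,\qquad \tau_i^2=1,\ \tau_i\ne1,
\]
a countable group, with the discrete topology. The normal form theorem for free products says that every element is, in exactly one way, a \emph{reduced} product: a finite product of nonidentity elements of the factors, with consecutive letters from different factors. In particular, a reduced product containing a letter $\tau_i$ is not in $H$, and therefore
\begin{equation}\label{eq:nf}
\tau_ih\tau_j\in H\quad(h\in H)\qquad\text{if and only if}\qquad h=1\text{ and }i=j .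
\end{equation}
Let $T$ be the graph with vertex set $V=G/H$, base vertex $v_0=H$, and edges $\{gv_0,g\tau_iv_0\}$ for $g\in G$, $i\in\mathbb N$. There are no loops, since $\tau_i\notin H$. The group $G$ acts on $T$ by automorphisms, transitively on $V$, and the stabilizer of $v_0$ is $H$. The involution $\tau_i$ flips the edge $\{v_0,\tau_iv_0\}$.

\begin{lemma}\label{lem:tree}
\begin{enumerate}
\item[(a)] Every ordered pair of adjacent vertices is $(kv_0,k\tau_iv_0)$ for a unique $(k,i)\in G\times\mathbb N$. In particular, only $1$ fixes an ordered pair of adjacent vertices.
\item[(b)] The neighbors of $v_0$ are the vertices $h\tau_iv_0$ with $h\in H$, $i\in\mathbb N$; they are pairwise distinct, and $H$ acts freely on them.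
\item[(c)] $T$ is a tree.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The edge $\{gv_0,g\tau_iv_0\}$ gives the pair $(gv_0,g\tau_iv_0)$ and the pair $(g\tau_iv_0,gv_0)=(kv_0,k\tau_iv_0)$ with $k=g\tau_i$. If $(kv_0,k\tau_iv_0)=(k'v_0,k'\tau_jv_0)$, then $k'=kh$ with $h\in H$ and $\tau_iH=h\tau_jH$, so $\tau_ih\tau_j\in H$, and \eqref{eq:nf} gives $k'=k$, $i=j$. If $g$ fixes the pair with data $(k,i)$, then $gk=k$.

(b) Apply (a) to pairs whose first vertex is $v_0$; these are the pairs with $k\in H$.

(c) Write $g\in G$ as a product of elements of $H$ and letters $\tau_i$. Appending an element of $H$ to a partial product $g'$ does not change $g'v_0$, and appending $\tau_i$ replaces it by a neighbor. So $gv_0$ is joined to $v_0$, and $T$ is connected. Now let $v_0,v_1,\dots,v_l$ be a path with $l\ge1$, and write $(v_{s},v_{s+1})=(k_sv_0,k_s\tau_{i_{s+1}}v_0)$. Then $k_0=h_0\in H$, and $k_s=k_{s-1}\tau_{i_s}h_s$ with $h_s\in H$, because $k_sv_0=v_s=k_{s-1}\tau_{i_s}v_0$. Hence $v_l=h_0\tau_{i_1}h_1\tau_{i_2}\cdots h_{l-1}\tau_{i_l}v_0$. The path backtracks at step $s$, that is $v_{s+1}=v_{s-1}$, if and only if $\tau_{i_s}h_s\tau_{i_{s+1}}\in H$, which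 by \eqref{eq:nf} means $h_s=1$ and $i_s=i_{s+1}$. If it never backtracks, deleting the $h_s$ equal to $1$ leaves a reduced product containing $\tau_{i_l}$, which is not in $H$; so $v_l\ne v_0$. Since $G$ is transitive on $V$, no path without backtracking is closed, and $T$ has no circuits.
\end{proof}

\subsection*{Directions}
In a tree, two vertices $v,w$ are joined by a unique path without backtracking, the geodesic $[v,w]$, whose length is the distance $d_T(v,w)$. A \emph{ray} is an infinite path without backtracking, an \emph{end} is a class of rays sharing a tail, and $\partial T$ is the set of ends. For a vertex $v$ and an end $\xi$ there is a unique ray $[v,\xi)$ from $v$ in the class $\xi$. If $\zeta$ is a vertex other than $v$, or an end, the \emph{direction of $\zeta$ at $v$} is the vertex following $v$ on the geodesic or ray from $v$ to $\zeta$. Every vertex $c\ne v$ of that geodesic or ray has the same direction at $v$ as $\zeta$. Removing an edge $\{v,w\}$ splits $T$ into a \emph{$v$-side} and a \emph{$w$-side}; a vertex $u\ne v$ is on the $w$-side exactly when its direction at $v$ is $w$, and a geodesic between vertices on opposite sides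 contains both $v$ and $w$.

\begin{lemma}\label{lem:dir}
\begin{enumerate}
\item[(a)] If vertices $u,w$ are joined by a path that avoids the vertex $v$, they have the same direction at $v$. So if $u,w\ne v$ have different directions at $v$, then $v\in[u,w]$.
\item[(b)] If $[u,\xi)$ avoids $v$, then $u$ and $\xi$ have the same direction at $v$.
\item[(c)] Let $u\ne w$ be vertices and let $\zeta\notin\{u,w\}$ be a vertex or an end. Then $\zeta$ and $w$ have the same direction at $u$, or $\zeta$ and $u$ have the same direction at $w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to treat adjacent $u,w\neq v$. Either $[v,u]$ followed by $w$ has no backtracking and is $[v,w]$, so that $u\in[v,w]$, or $w\in[v,u]$. (b) The rays $[u,\xi)$ and $[v,\xi)$ share a vertex $c\ne v$; it has the direction of $\xi$ at $v$, and by (a) the direction of $u$. (c) If $\zeta$ and $w$ have different directions at $u$, then $[w,u]$ followed by the geodesic or ray from $u$ to $\zeta$ has no backtracking, so it is the geodesic or ray from $w$ to $\zeta$, and it contains $u$.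
\end{proof}

\subsection*{Fibers and attaching points}
We need a copy $X_v$ of $X$ at each vertex $v$, on which the stabilizer of $v$ acts as $H$ acts on $X$. Let $G\times_HX$ be the quotient of $G\times X$ by $(gh,x)\sim(g,hx)$, $h\in H$, with classes $[g,x]$ and with $G$ acting by $g'[g,x]=[g'g,x]$. For $v=gv_0$ let $X_v=\{[g,x]:x\in X\}$, topologized by the bijection $x\mapsto[g,x]$. Another representative $gh$ of $v$ changes this bijection by the homeomorphism $h$ of $X$, so the topology is well defined. Each $g\in G$ maps $X_v$ homeomorphically onto $X_{gv}$. We identify $X$ with $X_{v_0}$ via $x\mapsto[1,x]$; this is $H$-equivariant, since $h[1,x]=[h,x]=[1,hx]$.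

Fix a sequence $(x_i)_{i\in\mathbb N}$ in $X$ \emph{all of whose tails are dense}, for instance an enumeration of a countable dense set in which each point is repeated infinitely often. For adjacent vertices put
\[
p(kv_0,k\tau_iv_0)=[k,x_i]\in X_{kv_0},
\]
which is well defined by Lemma~\ref{lem:tree}(a). This is the point of $X_{kv_0}$ at which the neighboring copy is to be attached; for example $p(v_0,h\tau_iv_0)=hx_i$ and $p(\tau_iv_0,v_0)=[\tau_i,x_i]$. For a vertex $v$ and a vertex or end $\zeta\ne v$ let $p(v,\zeta)=p(v,w')\in X_v$, where $w'$ is the direction of $\zeta$ at $v$. Thus $p(v,\zeta)$ depends only on the direction of $\zeta$ at $v$, and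
\begin{equation}\label{eq:equiv}
p(gv,g\zeta)=g\,p(v,\zeta)\qquad(g\in G),
\end{equation}
because this holds for adjacent vertices and automorphisms of $T$ preserve directions.

\subsection*{The space $M$}
As on the line of Section~\ref{sec:models}, a point $m$ is recorded by the points $m_v\in X_v$ through which it is seen from the various copies, and of any two copies at least one sees $m$ through the point that faces the other. Define
\[
M=\Bigl\{m\in\prod_{v\in V}X_v:\ \text{for all }v\ne w,\ \ m_v=p(v,w)\ \text{ or }\ m_w=p(w,v)\Bigr\},
\]
with the product topology, and $(gm)_v=g(m_{g^{-1}v})$. For $x\in X_v$ and $\xi\in\partial T$ define elements of $\prod_wX_w$ by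
\[
\iota_v(x)_v=x,\qquad \iota_v(x)_w=p(w,v)\ \ (w\ne v);\qquad\qquad \eta(\xi)_w=p(w,\xi).
\]
Write $\iota=\iota_{v_0}$ and $r\colon M\to X$, $r(m)=m_{v_0}$. See Figure~\ref{fig:M}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) circle (1.5);
\node at (-0.1,0) {$X_{v_0}=X$};
\draw (2.3,0) circle (0.8);
\node at (2.35,0) {$X_{\tau_1v_0}$};
\draw (120:2.05) circle (0.55);
\node[left] at (-1.55,2.0) {$X_{\tau_2v_0}$};
\draw (220:1.9) circle (0.4);
\node[left] at (-1.85,-1.35) {$X_{h\tau_1v_0}$};
\draw (285:1.75) circle (0.25);
\draw (2.3,1.1) circle (0.3);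
\draw (3.5,0) circle (0.4);
\draw (4.1,0) circle (0.2);
\draw (4.4,0) circle (0.1);
\draw (4.55,0) circle (0.05);
\fill (4.68,0) circle (0.03) node[right] {$\eta(\xi)$};
\fill (1.5,0) circle (0.04) node[left] {$x_1$};
\fill (120:1.5) circle (0.04) node[below right] {$x_2$};
\fill (220:1.5) circle (0.04) node[above right] {$hx_1$};
\end{tikzpicture}
\caption{The space $M$, schematically, with $X$ drawn as a circle. There is one copy $X_v$ of $X$ for each vertex $v$ of the tree $T$; the copy at $h\tau_iv_0$ is glued to $X_{v_0}=X$ at the point $hx_i$, and the same pattern is repeated at every copy. A ray in $T$ gives a chain of copies converging to a point $\eta(\xi)$. The involution $\tau_1$ exchanges the two sides of the gluing point $x_1$. Only finitely many copies are drawn, and in $M$ several copies may be attached at the same point.}\label{fig:M}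
\end{figure}

\begin{proposition}\label{prop:M}
$M$ is a nonempty compact metrizable space on which $G$ acts by homeomorphisms. Each $\iota_v$ is a topological embedding of $X_v$ into $M$, each $\eta(\xi)$ lies in $M$, and
\[
g\,\iota_v(x)=\iota_{gv}(gx),\qquad g\,\eta(\xi)=\eta(g\xi).
\]
The maps $r$ and $\iota$ are continuous and $H$-equivariant, and $r\iota=\mathrm{id}_X$.
\end{proposition}

\begin{proof}
For each pair $v\ne w$ the defining condition describes a union of two closed sets, so $M$ is closed in a countable product of metrizable compacta. The formula for $gm$ defines an action on the product by homeomorphisms. It preserves $M$: if $m_{g^{-1}v}=p(g^{-1}v,g^{-1}w)$, then $(gm)_v=p(v,w)$ by \eqref{eq:equiv}, and the other alternative is the same with $v,w$ exchanged. As $G$ is discrete, the action is continuous.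

Let $m=\iota_v(x)$. For a pair $(v,w)$ we have $m_w=p(w,v)$. For a pair $u\ne w$ of vertices other than $v$, Lemma~\ref{lem:dir}(c) with $\zeta=v$ gives $m_u=p(u,v)=p(u,w)$ or $m_w=p(w,v)=p(w,u)$. The same lemma with $\zeta=\xi$ gives $\eta(\xi)\in M$. The map $\iota_v$ is continuous and has the $v$-coordinate as a continuous left inverse, so it is an embedding; for $v=v_0$ this reads $r\iota=\mathrm{id}_X$.

The $gv$-coordinate of $g\,\iota_v(x)$ is $gx$, and for $w\ne gv$ the $w$-coordinate is $g\,p(g^{-1}w,v)=p(w,gv)$. The $w$-coordinate of $g\,\eta(\xi)$ is $g\,p(g^{-1}w,\xi)=p(w,g\xi)$. For $h\in H$ we have $hv_0=v_0$, so $h\iota(x)=\iota(hx)$ and $r(hm)=h(m_{h^{-1}v_0})=h\,r(m)$.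
\end{proof}

This proves part (3) of Theorem~\ref{thm:A}.

\section{The points of $M$}\label{sec:points}

The definition of $M$ makes compactness immediate but does not list the points. To find them, compare $m\in M$ with the point $\iota_v(m_v)$ of the copy at $v$ through which it is seen. The coordinates in which the two differ are indexed by
\[
N_v(m)=\{u\in V\setminus\{v\}: m_u\ne p(u,v)\}.
\]
The next lemma says that $m$ differs from $\iota_v(m_v)$ within one branch at $v$ only. It is the form in which ``branches are small'' will be used.

\begin{lemma}\label{lem:N}
Let $m\in M$ and $v\in V$.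
\begin{enumerate}
\item[(a)] All elements of $N_v(m)$ have the same direction at $v$.
\item[(b)] If $u\in N_v(m)$, then $m_v=p(v,u)$. If $N_v(m)=\varnothing$, then $m=\iota_v(m_v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u,u'\in N_v(m)$ have different directions at $v$, then $v\in[u,u']$ by Lemma~\ref{lem:dir}(a), and $v\neq u,u'$. Hence $m_u\ne p(u,v)=p(u,u')$ and $m_{u'}\ne p(u',v)=p(u',u)$, contradicting the condition for the pair $(u,u')$. (b) The first statement is the condition for the pair $(u,v)$; the second is the definition of $\iota_v$.
\end{proof}

\begin{lemma}\label{lem:points}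
$M=\bigcup_{v}\iota_v(X_v)\cup\{\eta(\xi):\xi\in\partial T\}$, and $M_0=\bigcup_v\iota_v(X_v)$ is dense in $M$.
\end{lemma}

\begin{proof}
Let $m\in M\setminus M_0$. By Lemma~\ref{lem:N}, $N_v(m)\ne\varnothing$ for every $v$, the elements of $N_v(m)$ have a common direction $\varphi(v)$ at $v$, and $m_v=p(v,\varphi(v))$. We show that the arrows $v\to\varphi(v)$ all point to one end.

Let $v,w$ be adjacent. The set $N_v(m)$ lies on the $w$-side of the edge if $\varphi(v)=w$ and on the $v$-side otherwise; the set $N_w(m)$ lies on the $v$-side if $\varphi(w)=v$ and on the $w$-side otherwise. Suppose $u\in N_v(m)$ and $u'\in N_w(m)$ are on opposite sides. Then $[u,u']$ contains $v$ and $w$. As $v\ne u$ and $w\ne u'$, we get $m_u\ne p(u,v)=p(u,u')$ and $m_{u'}\ne p(u',w)=p(u',u)$, contradicting $m\in M$. So the two sets lie on the same side. If it is the $w$-side, then $\varphi(v)=w$ and $\varphi(w)\ne v$; if it is the $v$-side, then $\varphi(w)=v$ and $\varphi(v)\ne w$. Exactly one of $\varphi(v)=w$ and $\varphi(w)=v$ holds.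

Consequently $\varphi^2(v)\ne v$ for all $v$, so $v,\varphi(v),\varphi^2(v),\dots$ is a ray. For adjacent vertices one of the two rays is a tail of the other, so by connectedness all these rays have the same end $\xi$. Then $\varphi(v)$ is the direction of $\xi$ at $v$, and $m_v=p(v,\xi)$ for all $v$, that is, $m=\eta(\xi)$.

For density, let $(v_k)$ be a ray with end $\xi$ and choose any $y_k\in X_{v_k}$. Given $v$, for all large $k$ the vertex $v_k$ lies on $[v,\xi)$ and differs from $v$, so $\iota_{v_k}(y_k)_v=p(v,v_k)=p(v,\xi)$. Hence $\iota_{v_k}(y_k)\to\eta(\xi)$.
\end{proof}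

\begin{remark}\label{rem:overlap}
The union in Lemma~\ref{lem:points} need not be disjoint, and nothing below assumes that it is. If $x_i=x_j$ with $i\ne j$, which must happen when $X$ has an isolated point, and $\xi$ is the end of the ray $v_0,\tau_iv_0,\tau_i\tau_jv_0,\dots$, then $\eta(\xi)=\iota(x_i)$. Indeed, at a vertex $kv_0\neq v_0$ of the ray the attaching points toward $\xi$ and toward $v_0$ are $[k,x_i]$ and $[k,x_j]$ in some order, and at a vertex off the ray Lemma~\ref{lem:dir}(b) applies.
\end{remark}

\section{Minimality, faithfulness and the topology of $M$}\label{sec:minimal}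

The involution $\tau_j$ exchanges the two sides of the edge $\{v_0,\tau_jv_0\}$. It folds everything outside the branch attached at $x_j$ into that branch, and for large $j$ the branch is invisible to any given finite set of coordinates other than $v_0$.

\begin{proposition}\label{prop:minimal}
Let $x\in X$ and let $j_1<j_2<\cdots$ satisfy $x_{j_k}\to x$. Then $\tau_{j_k}m\to\iota(x)$ for every $m\in M$. The system $(M,G)$ is minimal.
\end{proposition}

\begin{proof}
Fix $m$. The vertices $\tau_{j_k}v_0$ are distinct neighbors of $v_0$, so by Lemma~\ref{lem:N}(a), after deleting at most one index, no element of $N_{v_0}(m)$ has direction $\tau_{j_k}v_0$ at $v_0$. Thus $m_u=p(u,v_0)$ for every $u$ on the $\tau_{j_k}v_0$-side of the edge $\{v_0,\tau_{j_k}v_0\}$. Let $j=j_k$ and recall $\tau_j^{-1}=\tau_j$.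

At the coordinate $v_0$, using $u=\tau_jv_0$ and \eqref{eq:equiv},
\[
(\tau_jm)_{v_0}=\tau_j\,m_{\tau_jv_0}=\tau_j\,p(\tau_jv_0,v_0)=p(v_0,\tau_jv_0)=x_j\longrightarrow x .
\]
Let $v\ne v_0$. For all but at most one $k$, the direction of $v$ at $v_0$ is not $\tau_jv_0$, so $v$ is on the $v_0$-side and $\tau_jv$ is on the $\tau_jv_0$-side. Using $u=\tau_jv$,
\[
(\tau_jm)_v=\tau_j\,m_{\tau_jv}=\tau_j\,p(\tau_jv,v_0)=p(v,\tau_jv_0)=p(v,v_0)=\iota(x)_v ,
\]
where $p(v,\tau_jv_0)=p(v,v_0)$ because $v_0\in[v,\tau_jv_0]$ and $v_0\ne v$. This proves the convergence.

Since all tails of $(x_i)$ are dense, every $x\in X$ is the limit of such a subsequence. So the closed invariant set $\overline{Gm}$ contains $\iota(X)$, hence $\bigcup_gg\,\iota(X)=M_0$, which is dense by Lemma~\ref{lem:points}.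
\end{proof}

\begin{remark}\label{rem:tails}
This is the only place where density of all tails is needed, and density of the sequence alone would not do. Let $X=\{0,1\}$, $H=1$, $x_1=0$ and $x_i=1$ for $i\ge2$. The open set $\{m: m_{v_0}=0,\ m_{\tau_1v_0}=[\tau_1,0]\}$ contains $\iota(0)$. A point $g\,\iota(1)=\iota_{gv_0}([g,1])$ has $v_0$-coordinate $1$ unless $gv_0$ has direction $\tau_1v_0$ at $v_0$; in that case $gv_0=\tau_1v_0$, or $gv_0$ has direction $\tau_1\tau_iv_0$ at $\tau_1v_0$ with $i\ge2$, and the $\tau_1v_0$-coordinate is $[\tau_1,1]$. So the orbit of $\iota(1)$ is not dense.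
\end{remark}

\begin{proposition}\label{prop:faithful}
The action of $G$ on $M$ is faithful.
\end{proposition}

\begin{proof}
If $v\ne w$, every point of $\iota_w(X_w)$ has $v$-coordinate $p(v,w)$, so $\iota_v(X_v)\cap\iota_w(X_w)\subseteq\{\iota_v(p(v,w))\}$ has at most one point. If $g$ acts trivially on $M$, then $\iota_v(X_v)=g\,\iota_v(X_v)=\iota_{gv}(X_{gv})$, and this set has $|X|\ge2$ points, so $gv=v$ for every $v$. Then $g$ fixes the pair $(v_0,\tau_1v_0)$, and $g=1$ by Lemma~\ref{lem:tree}(a).
\end{proof}

For $|X|=1$ the space $M$ would be a single point, and the action would not be faithful.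

\begin{proposition}\label{prop:connected}
$M$ is connected if and only if $X$ is connected.
\end{proposition}

\begin{proof}
If $M$ is connected, so is $X=r(M)$. For the converse, let $v,w$ be adjacent. Then $\iota_v(p(v,w))=\iota_w(p(w,v))$: both points have $v$-coordinate $p(v,w)$ and $w$-coordinate $p(w,v)$, and for $u\ne v,w$ we have $p(u,v)=p(u,w)$ by Lemma~\ref{lem:dir}(a). So neighboring copies intersect. If $X$ is connected, then $M_0$ is a union of connected sets indexed by the vertices of the connected graph $T$, with adjacent ones intersecting; hence $M_0$ and its closure $M$ are connected.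
\end{proof}

Recall that $\dim Y\le n$ means that every finite open cover of $Y$ has a finite open refinement in which no point lies in more than $n+1$ members. We use four standard facts about metrizable compacta: a closed subspace of $Y$ has dimension at most $\dim Y$; a finite union of closed subspaces of dimension $\le n$ has dimension $\le n$ (the finite sum theorem); the limit of an inverse sequence of spaces of dimension $\le n$ has dimension $\le n$; and a nonempty space of dimension $0$ without isolated points is a Cantor set. The following proposition is not needed for Theorem~\ref{thm:B}.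

\begin{proposition}\label{prop:dim}
$\dim M=\dim X$. If $\dim X=0$, then $M$ is a Cantor set.
\end{proposition}

\begin{proof}
Since $\iota(X)$ is a closed copy of $X$, we have $\dim X\le\dim M$. For a finite nonempty subtree $S$ let $\pi_S\colon M\to\prod_{v\in S}X_v$ be the projection, $M_S=\pi_S(M)$, and $K_S=\bigcup_{u\in S}\pi_S\iota_u(X_u)$. For $u\in S$ the map $\pi_S\iota_u$ is injective, so $K_S$ is a finite union of closed copies of $X$, and $\dim K_S\le\dim X$. We claim $M_S=K_S$. Let $w\notin S$ and let $u$ be the vertex of $S$ nearest to $w$. For $v\in S\setminus\{u\}$ the path $[v,u]\subseteq S$ followed by $[u,w]$, which meets $S$ only in $u$, has no backtracking; so $u\in[v,w]$ and $p(v,w)=p(v,u)$. Hence $\pi_S\iota_w(x)=\pi_S\iota_u(p(u,w))\in K_S$ for all $x\in X_w$. Thus $\pi_S(M_0)=K_S$, and as $K_S$ is closed and $M_0$ is dense, $M_S=K_S$.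

Let $S_1\subseteq S_2\subseteq\cdots$ be finite subtrees with union $T$. The natural map from $M$ to the limit of the inverse sequence $M_{S_1}\leftarrow M_{S_2}\leftarrow\cdots$ is continuous and injective. It is onto: an element of the limit determines a point of $\prod_vX_v$, and the condition for a pair $v\ne w$ can be read in any $M_{S_k}$ with $v,w\in S_k$. By compactness it is a homeomorphism, so $\dim M\le\dim X$.

Let $\dim X=0$, so $\dim M=0$. The space $M$ is infinite, because the infinite group $G$ acts faithfully on it. If $m$ were an isolated point, its orbit would consist of isolated points and be open; the complement would be a closed invariant proper subset, hence empty by minimality; and $M$ would be discrete and compact, hence finite. So $M$ has no isolated points and is a Cantor set.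
\end{proof}

This proves part (2) of Theorem~\ref{thm:A}.

\section{The Ellis semigroup of $(M,G)$}\label{sec:ellis}

We treat separately the two behaviors seen in Section~\ref{sec:models}. The first lemma is the comb.

\begin{lemma}\label{lem:Hnets}
Let $(h_n)$ be a net in $H$ that converges pointwise on $X$ to $q\in E(X,H)$ and satisfies
\begin{equation}\label{eq:star}
\text{for every } h\in H,\ \text{eventually } h_n\ne h .
\end{equation}
Then $h_nm\to\iota(q(r(m)))$ for every $m\in M$.
\end{lemma}

\begin{proof}
At the coordinate $v_0$ we have $(h_nm)_{v_0}=h_n\,r(m)\to q(r(m))$. Let $v\ne v_0$ have direction $w$ at $v_0$; we show that eventually $(h_nm)_v=p(v,v_0)$. For $h\in H$ we have $(hm)_v=h\,m_{h^{-1}v}$ and, by \eqref{eq:equiv}, $p(v,v_0)=h\,p(h^{-1}v,v_0)$. So $(hm)_v\ne p(v,v_0)$ if and only if $h^{-1}v\in N_{v_0}(m)$. If $N_{v_0}(m)=\varnothing$ this never happens. Otherwise let $w^*$ be the common direction of the elements of $N_{v_0}(m)$ at $v_0$ (Lemma~\ref{lem:N}(a)). The direction of $h^{-1}v$ at $v_0$ is $h^{-1}w$, so $h^{-1}v\in N_{v_0}(m)$ forces $h^{-1}w=w^*$. Since $H$ acts freely on the neighbors of $v_0$, at most one $h\in H$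 satisfies this, and by \eqref{eq:star} the net eventually avoids it.
\end{proof}

The second lemma is the line. The points of $M_0$ all go to one point $z$; the work is to show that among the ends at most one can resist.

\begin{lemma}\label{lem:escape}
Let $(g_n)$ be a universal net in $G$ such that for all vertices $a,b$ eventually $g_na\ne b$, and let $f=\lim g_n\in E(M,G)$. Then $f$ is constant on the complement of at most one point.
\end{lemma}

\begin{proof}
For each vertex $b$, the point $p(b,g_nv_0)\in X_b$ is defined for large $n$, and these points form a universal net in a compact space; let $z(b)\in X_b$ be its limit and $z=(z(b))_{b\in V}$.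

Let $m=\iota_a(x)$ and $b\in V$. The hypothesis, applied to the finitely many vertices of $[a,v_0]$, shows that eventually the path $g_n[a,v_0]$ avoids $b$. For such $n$ we have $g_n^{-1}b\ne a$, and by \eqref{eq:equiv} and Lemma~\ref{lem:dir}(a),
\[
(g_nm)_b=g_n\,p(g_n^{-1}b,a)=p(b,g_na)=p(b,g_nv_0)\longrightarrow z(b).
\]
So $f=z$ on $M_0$, and in particular $z\in M$.

Let $m=\eta(\xi)$. Then $(g_nm)_b=p(b,g_n\xi)$, and this equals $p(b,g_nv_0)$ whenever the ray $g_n[v_0,\xi)=[g_nv_0,g_n\xi)$ avoids $b$, by Lemma~\ref{lem:dir}(b). By universality, for each $b$ either eventually $b\notin g_n[v_0,\xi)$ or eventually $b\in g_n[v_0,\xi)$. If the first alternative holds for all $b$, then $f(m)=z$. So $f(\eta(\xi))=z$ unless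
\begin{equation}\label{eq:starstar}
\text{for some vertex } b,\ \text{eventually } g_n^{-1}b\in[v_0,\xi).
\end{equation}
Suppose two ends $\xi\ne\xi'$ satisfy \eqref{eq:starstar}, with vertices $b,b'$, and put $D=d_T(b,b')$. The rays $[v_0,\xi)$ and $[v_0,\xi')$ share an initial segment of finite length $L$ and are disjoint afterward. By hypothesis $g_n^{-1}b$ and $g_n^{-1}b'$ eventually avoid any given vertex, in particular the finitely many vertices of the two rays within distance $L+D$ of $v_0$. So eventually they lie on the two rays, each at distance more than $D$ beyond the branch point, and the geodesic between them passes through the branch point. Then $D=d_T(g_n^{-1}b,g_n^{-1}b')>2D$, which is impossible. Hence at most one end satisfies \eqref{eq:starstar}, and by Lemma~\ref{lem:points}, $f=z$ off at most one point.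
\end{proof}

\begin{proposition}\label{prop:ellis}
Every $f\in E(M,G)$ is of one of the following types:
\begin{enumerate}
\item[(I)] $f\in G$;
\item[(II)] $f=s\,\iota\,q\,r\,t$ with $s,t\in G$ and $q\in E(X,H)$;
\item[(III)] $f$ is constant on the complement of at most one point.
\end{enumerate}
Moreover, $\iota qr\in E(M,G)$ for every discontinuous $q\in E(X,H)$.
\end{proposition}

\begin{proof}
Let $(g_n)$ be a universal net in $G$ with limit $f$. For each pair of vertices $a,b$, eventually $g_na=b$ or eventually $g_na\ne b$. If the second alternative holds for all pairs, $f$ is of type (III) by Lemma~\ref{lem:escape}.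

Otherwise fix $a,b$ with $g_na=b$ eventually, and choose $s,t\in G$ with $sv_0=b$ and $ta=v_0$. The net $h_n=s^{-1}g_nt^{-1}$ is universal, and eventually $h_nv_0=s^{-1}g_na=v_0$; passing to a tail, it is a universal net in $H$. If eventually $h_n=h$ for some $h\in H$, then $f=sht$ is of type (I). If not, universality gives \eqref{eq:star}. The net converges in the compact space $X^X$ to some $q\in E(X,H)$, and by Lemma~\ref{lem:Hnets} and the continuity of $s$, we have $g_nm=s\,h_n(tm)\to s\iota qr(tm)$ for all $m$. So $f$ is of type (II).

Finally, let $q\in E(X,H)$ be discontinuous and take a universal net $(h_n)$ in $H$ with $h_n\to q$ on $X$. If \eqref{eq:star} failed, the net would be eventually equal to some $h\in H$, and $q=h$ would be continuous. So Lemma~\ref{lem:Hnets} applies and $\iota qr=\lim h_n\in E(M,G)$.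
\end{proof}

Type (III) includes constants: by Proposition~\ref{prop:minimal}, the constant map with value $\iota(x)$ is the limit of the sequence $(\tau_{j_k})$.

\section{Tameness and the rank}\label{sec:rank}

So far the tameness of $(X,\Gamma)$ has played no role. It enters now, through the maps $q$ in type (II). One more ingredient is needed for the case $\beta(X,\Gamma)=1$, where $E(X,H)$ supplies no discontinuous map: the tree itself produces one, along a line of copies of $X$ as in Section~\ref{sec:models}.

\begin{lemma}\label{lem:two}
$E(M,G)$ contains a discontinuous map.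
\end{lemma}

\begin{proof}
Since $|X|\ge2$ and $\{x_i\}$ is dense, there are $i\ne j$ with $x_i\ne x_j$. Let $g=\tau_i\tau_j$ and consider the paths
\[
v_0,\ \tau_iv_0,\ \tau_i\tau_jv_0,\ \tau_i\tau_j\tau_iv_0,\dots\qquad\text{and}\qquad v_0,\ \tau_jv_0,\ \tau_j\tau_iv_0,\ \tau_j\tau_i\tau_jv_0,\dots .
\]
They do not backtrack, because $\tau_i\tau_j,\tau_j\tau_i\notin H$ by \eqref{eq:nf}. Let $\xi^+$ and $\xi^-$ be their ends. The element $g$ maps the second ray to $\tau_i\tau_jv_0,\tau_iv_0,v_0,\tau_jv_0,\dots$, which has the second ray as a tail. So $g\xi^-=\xi^-$ and $g\,\eta(\xi^-)=\eta(\xi^-)$.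

Let $a\in V$ and $y\in X_a$, so that $g^k\iota_a(y)=\iota_{g^ka}(g^ky)$. The vertex $g^kv_0$ lies on the first ray at distance $2k$ from $v_0$, and $d_T(g^ka,g^kv_0)=d_T(a,v_0)$. Hence all vertices of the path $[g^ka,g^kv_0]$ and of the ray $[g^kv_0,\xi^+)$ are at distance at least $2k-d_T(a,v_0)$ from $v_0$. Given a vertex $v$, both avoid $v$ once $2k-d_T(a,v_0)>d_T(v,v_0)$, and then $p(v,g^ka)=p(v,g^kv_0)=p(v,\xi^+)$ by Lemma~\ref{lem:dir}(a),(b). Thus $g^k\iota_a(y)\to\eta(\xi^+)$.

Let $f\in E(M,G)$ be a cluster point of the sequence $(g^k)_{k\ge1}$. Then $f=\eta(\xi^+)$ on the dense set $M_0$, while $f(\eta(\xi^-))=\eta(\xi^-)$. The $v_0$-coordinates of $\eta(\xi^+)$ and $\eta(\xi^-)$ are $x_i\ne x_j$. A continuous map that is constant on a dense set is constant, so $f$ is discontinuous.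
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $G$ is countable and discrete, and $(M,G)$ is a metric, minimal, faithful system by Propositions~\ref{prop:M}, \ref{prop:minimal} and~\ref{prop:faithful}. Part (3) is contained in Proposition~\ref{prop:M}, and part (2) is Propositions~\ref{prop:connected} and~\ref{prop:dim}. It remains to prove tameness and (1); recall that $(X,H)$ is tame and $\beta(X,H)=\beta(X,\Gamma)$.

\emph{Tameness and the upper bound.} Let $f\in E(M,G)$ and use Proposition~\ref{prop:ellis}. If $f$ is of type (I), it is continuous, hence Baire class~1 and of rank $1$. If $f=s\iota qrt$ is of type (II), then $q$ is Baire class~1 because $(X,H)$ is tame, and Lemma~\ref{lem:retract} applies with $e=s\iota$, $\rho=rt$ and $j=t^{-1}\iota$, since $\rho j=r\iota=\mathrm{id}_X$; so $f$ is Baire class~1 and $\beta(f)=\beta(q)\le\beta(X,H)$. If $f$ is of type (III), it is Baire class~1 and $\beta(f)\le2$ by Lemma~\ref{lem:rank}(c). Hence $(M,G)$ is tame and $\beta(M,G)\le\max\{2,\beta(X,H)\}$.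

\emph{The lower bound.} By Lemmas~\ref{lem:two} and~\ref{lem:rank}(b), $\beta(M,G)\ge2$. This suffices if $\beta(X,H)=1$. If $\beta(X,H)\ge2$, then $E(X,H)$ contains discontinuous maps, and since continuous maps have rank $1$, $\beta(X,H)$ is the supremum of $\beta(q)$ over the discontinuous $q\in E(X,H)$. For each such $q$ we have $\iota qr\in E(M,G)$ by Proposition~\ref{prop:ellis} and $\beta(\iota qr)=\beta(q)$ by Lemma~\ref{lem:retract} with $e=j=\iota$, $\rho=r$. So $\beta(M,G)\ge\beta(X,H)$.

Therefore $\beta(M,G)=\max\{2,\beta(X,H)\}=\max\{2,\beta(X,\Gamma)\}$.
\end{proof}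

\begin{thebibliography}{1}

\bibitem{Cod}
Alessandro Codenotti, \emph{Some examples of tame dynamical systems answering questions of Glasner and Megrelishvili}, arXiv:2305.00726 (2023).

\end{thebibliography}
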